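# Bursts of growth in unimodular random trees

## 1. A hub with long corridors

Fix an integer $d\ge 3$ and write $D=\log(d-1)$. Build a finite graph $\Gamma'$ from three kinds of pieces.

* The *hub*: a rooted tree of depth $\beta$ in which every non-leaf has $d-1$ children. It has $M=(d-1)^\beta$ leaves.
* The *corridors*: from each leaf $\ell$ of the hub, a path of length $L$.
* The *buildings*: at the far end $x_\ell$ of the corridor of $\ell$, a private copy $\hat\Gamma_\ell$ of one fixed finite graph $\hat\Gamma$. We want $\hat\Gamma$ to have many more than $L$ vertices, but diameter $o(L)$.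

Now pass to the universal cover of $\Gamma'$. It is a tree, and its vertices at distance $n$ from a given vertex correspond to the walks of length $n$ in $\Gamma'$ that never backtrack. Let us count such walks.

*The burst.* A uniformly random vertex of $\Gamma'$ most likely lies in a building, since the buildings contain most vertices. From there, walk to $x_\ell$ in $o(L)$ steps, along the corridor ($L$ steps), up to the root of the hub ($\beta$ steps), and down to any leaf under another child of the root ($\beta$ steps). After $L+2\beta+o(L)$ steps we have reached at least $\frac12(d-1)^\beta$ endpoints. The exponential rate at this distance is about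
$$\frac{\beta D}{L+2\beta}=\frac{\kappa D}{1+2\kappa},\qquad \kappa=\beta/L .$$

*The long run.* To profit from the hub a second time, the walk must go down a corridor, turn around inside a building (it cannot turn inside a corridor, as it never backtracks), and come up again. Each passage from building to building costs $2L+2i$ steps for some $1\le i\le\beta$ and offers at most $(d-1)^i$ choices. The best case is $i=\beta$, with rate
$$\frac{\beta D}{2L+2\beta}=\frac{\kappa D}{2+2\kappa}.$$
If the buildings themselves grow slowly, this rate governs all large distances.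

The two rates differ. For $d=3$ and $\kappa=1$ they are $\frac13\log 2$ and $\frac14\log2$. The reason is that the first use of the hub costs one corridor and every later use costs two.

The construction serves the following question, posed by Abert, Fraczyk and Hayes in "Growth dichotomy for unimodular random rooted trees" (arXiv:2312.04611). *Let $(T,o)$ be a unimodular random rooted tree of bounded degree, with no leaves and with infinitely many ends almost surely. Must $|B(o,n)|^{1/n}$ converge?* We shall see that the answer is no. One hub gives one burst; using a hub on each of infinitely many scales gives a tree whose balls oscillate between the two rates forever. We shall also see that this picture is extremal: no such tree can have a larger gap between its upper and lower growth.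

## 2. Unimodularity, growth and universal covers

All graphs are locally finite and connected. The space of (isomorphism classes of) rooted graphs carries the local topology: two rooted graphs are close if large balls about their roots are isomorphic. Doubly rooted graphs are treated in the same way.

**Definition 2.1.** A random rooted graph $(G,o)$ is *unimodular* if for every nonnegative measurable function $f(G,x,y)$ of doubly rooted graphs, invariant under isomorphisms of doubly rooted graphs,
$$\mathbb E\sum_{x\in V(G)} f(G,o,x)=\mathbb E\sum_{x\in V(G)} f(G,x,o).$$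
This identity is the Mass Transport Principle (MTP).

Read $f(G,x,y)$ as the mass that $x$ sends to $y$. The principle says that the root sends out, on average, what it receives. A finite graph with a uniformly chosen root is unimodular, since both sides are $\frac1{|V|}\sum_{x,y}f(G,x,y)$.

For an example that shows what the condition demands, let $T$ be the $3$-regular tree with a midpoint inserted in every edge. Let each vertex of degree $3$ send mass $1$ to each of its three neighbours. If $o$ has degree $3$ with probability $p$ and degree $2$ with probability $1-p$, the root sends $3p$ and receives $2(1-p)$ on average. So rooting $T$ at a vertex of degree $3$ is not unimodular, and the only candidate is $p=\frac25$. Lemma 2.3 will show that $p=\frac25$ works.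

Two consequences will be used often. First, conditioning on an event of positive probability that does not depend on the root preserves unimodularity: multiply $f$ by the indicator of the event. Second, if a property of vertices fails at the root with probability $0$, then a.s. it fails at no vertex: let every vertex send mass $1$ to every vertex where the property fails. The root receives $0$ on average, so it sends $0$ a.s.

**Definition 2.2.** For a rooted tree $(T,o)$ put
$$a(T)=\limsup_n\tfrac1n\log|B(o,n)|,\qquad b(T)=\liminf_n\tfrac1n\log|B(o,n)|.$$
The upper growth is $e^{a(T)}$ and the lower growth is $e^{b(T)}$. The growth *exists* if $a(T)=b(T)$ a.s.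

Since $B(o,n)\subset B(o',n+r)$ when $o,o'$ are at distance $r$, neither quantity depends on the root. With degrees $\le d$ we have $|S(o,n)|\le d(d-1)^{n-1}$ for $n\ge1$, where $S(o,n)$ is the sphere, so $a(T)\le D$.

*Ends.* The ends of a tree correspond to the rays from $o$. In a leafless tree every vertex of $S(o,n)$ lies on a ray from $o$, and rays through different vertices of $S(o,n)$ have different ends. So a leafless tree has at least $|S(o,n)|$ ends, for each $n$. In particular, a leafless tree with unbounded spheres has infinitely many ends.

*Universal covers.* An *NB walk* is a non-backtracking walk. For a finite connected simple graph $\Gamma$ let $T_\Gamma$ be its universal cover, and let $\tilde o$ be a lift of $o\in V(\Gamma)$. Vertices of $T_\Gamma$ at distance $n$ from $\tilde o$ correspond to NB walks of length $n$ from $o$, and the ball $B(\tilde o,R)$ is determined by the NB walks of length $\le R$ from $o$ together with the relation "is a prefix of". Degrees are preserved. Write $w_n(v)$ for the number of NB walks of length $n$ from $v$.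

**Lemma 2.3.** If $o$ is uniform on $V(\Gamma)$, then $(T_\Gamma,\tilde o)$ is unimodular.

*Proof.* An NB walk $\omega$ in $\Gamma$ lifts to a path in $T_\Gamma$, unique up to deck transformations, so $f(\omega)=f(T_\Gamma,\text{start},\text{end of a lift})$ is well defined. Then $\mathbb E\sum_yf(T_\Gamma,\tilde o,y)=\frac1{|V(\Gamma)|}\sum_\omega f(\omega)$, summed over all NB walks in $\Gamma$. A lift of the reversed walk $\omega^{-1}$ is the reversed path, so $\mathbb E\sum_yf(T_\Gamma,y,\tilde o)=\frac1{|V(\Gamma)|}\sum_\omega f(\omega^{-1})$. Reversal is a bijection of the set of NB walks, so the two sums agree. $\square$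

**Example 2.4 (theta graphs).** Join two vertices by three disjoint paths of length $\ell\ge2$. The universal cover is the $3$-regular tree with each edge subdivided into $\ell$ edges. From a branch vertex, the sphere of radius $j\ell+s$ with $1\le s\le \ell$ has $3\cdot2^j$ vertices. So the growth exists and equals $2^{1/\ell}$. For $\ell=2$ the graph has two vertices of degree $3$ and three of degree $2$, which gives the value $p=\frac25$ found above.

**Example 2.5 (one finite graph is never enough).** Let $\Gamma$ be finite, connected and simple, with minimal degree $\ge2$, and not a cycle. Then the growth of $T_\Gamma$ exists. To check this, call a directed edge $e'$ a successor of $e$ if $e'$ starts where $e$ ends and is not the reversal $\bar e$ of $e$. Write $e\to e'$ if $e'$ is reached from $e$ by zero or more such steps.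

*Claim: $e\to e'$ for all directed edges $e,e'$.* Let $P(e,e')=1/(\deg v-1)$ if $e'$ is a successor of $e$ and $v$ is the end of $e$, and $P(e,e')=0$ otherwise. Rows of $P$ sum to $1$. So do columns, because an edge starting at $v$ has $\deg v-1$ predecessors. Let $R(e)=\{f:e\to f\}$. No step leaves $R(e)$, so $\sum_{f,g\in R(e)}P(g,f)=|R(e)|$ by the row sums. By the column sums $\sum_{f\in R(e)}\sum_gP(g,f)=|R(e)|$. Hence no step enters $R(e)$ from outside. If $e\to e'$, then $e\in R(e')$, since otherwise the walk from $e$ to $e'$ would enter $R(e')$ from outside. So $\to$ is an equivalence relation. It is compatible with reversal: if $e\to e'$ then $\bar e'\to\bar e$.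

Some edge in $R(e)$ ends at a vertex of degree $\ge3$; otherwise the walk from $e$ is forced, visits only vertices of degree $2$ after the start of $e$, and returns to $e$, so it traverses a cycle of degree-$2$ vertices and $\Gamma$ is this cycle. An edge of $R(e)$ ending at a vertex of degree $\ge3$ has two distinct successors $g_1,g_2\in R(e)$, and $g_2$ is a successor of $\bar g_1$. Thus $\bar e\to\bar g_1\to g_2\to e$, so $e$ and $\bar e$ are equivalent. Any edge starting at the end of $e$ is a successor of $e$ or equals $\bar e$, so it is equivalent to $e$. By connectedness all directed edges are equivalent.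

*Conclusion.* Let $s_n(e)$ be the number of NB walks that make $n$ further steps after $e$, and $m_n=\max_es_n(e)$. Then $m_{n+n'}\le m_nm_{n'}$, so $m_n^{1/n}$ converges to some $\rho\ge1$ by Fekete's lemma. Let $K$ bound the number of steps needed from any directed edge to any other. As $s_n(e)$ is nondecreasing in $n$, we get $m_n\le s_{n+K}(e)\le m_{n+K}$ for every $e$. So $s_n(e)^{1/n}\to\rho$ for all $e$, and $|S(\tilde o,n+1)|$ is a sum of boundedly many $s_n(e)$. Hence $|B(\tilde o,n)|^{1/n}\to\rho$.

So the graph $\Gamma'$ of Section 1 produces only one burst, which is invisible in the limit. To see bursts forever we need infinitely many scales, and a limit.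

**Lemma 2.6.** Let $\nu_i$ be laws of unimodular random rooted graphs with degrees $\le d$, and suppose that for every $\rho$ the law of $B(o,\rho)$ under $\nu_i$ converges as $i\to\infty$ (in total variation). Then these limits are the ball laws of a random rooted graph, and its law $\nu$ is unimodular. (See Benjamini–Schramm 2001 and Aldous–Lyons 2007.)

*Proof.* There are finitely many possible balls of each radius, and the limiting ball laws are consistent, so by Kolmogorov's theorem they define a law $\nu$. Fix $k\ge0$. Call a set $Q$ of doubly rooted graphs $(G,x,y)$ with $d(x,y)=k$ a cylinder if membership is determined by the isomorphism class of $B(x,s)$, with $x,y$ marked, for some $s\ge k$. Cylinders are closed under intersection and generate the Borel sets of the space of $(G,x,y)$ with $d(x,y)=k$. The numbers $\mathbb E\sum_x1_Q(G,o,x)$ and $\mathbb E\sum_x1_Q(G,x,o)$ are expectations of bounded functions of $B(o,s+k)$. So they pass to the limit, and they are equal under $\nu$ because they are equal under each $\nu_i$. The finite measures $Q\mapsto\mathbb E\sum_x1_Q(G,o,x)$ and $Q\mapsto\mathbb E\sum_x1_Q(G,x,o)$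 have the same total mass and agree on cylinders, hence everywhere. Thus the MTP holds for every $f$ supported on $d(x,y)=k$. Sum over $k$. $\square$

## 3. The function $\Phi$ and the two theorems

Two results frame the question. Timár constructed a unimodular random rooted tree of bounded degree, one-ended a.s., whose growth does not exist. Abert, Fraczyk and Hayes proved that if degrees are bounded by $d$ and the upper growth is a.s. greater than $\sqrt{d-1}$, then the growth exists.

**Theorem 3.1.** Let $\kappa>0$, $A=\frac{\kappa D}{1+2\kappa}$ and $B=\frac{\kappa D}{2+2\kappa}<A$. There is a unimodular random rooted tree with all degrees in $[2,d]$, with infinitely many ends a.s., such that $a(T)\ge A$ and $b(T)\le B$ a.s. In particular its growth does not exist.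

For $d=3$, $\kappa=1$ the degrees are in $\{2,3\}$ and a.s.
$$\liminf_n|B(o,n)|^{1/n}\le2^{1/4}<2^{1/3}\le\limsup_n|B(o,n)|^{1/n}.$$
So the answer to the question is no.

Define
$$\Phi(A)=\frac{AD}{2(D-A)}\ \text{ for }0<A\le D/2,\qquad\Phi(A)=A\ \text{ for }D/2\le A\le D.$$
Both formulas give $D/2$ at $A=D/2$, and $\Phi$ is continuous and strictly increasing. For $A\le D/2$ we have $\Phi(A)/A=\frac{D}{2(D-A)}\in(\frac12,1]$. So $A/2<\Phi(A)\le A$ in all cases.

**Theorem 3.2.** Let $(T,o)$ be a unimodular random rooted tree with degrees $\le d$, without leaves and with infinitely many ends a.s. Then $b(T)\ge\Phi(a(T))$ a.s.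

**Corollary 3.3.** Let $(T,o)$ be as in Theorem 3.2.

* (i) On the event that the upper growth is $\ge\sqrt{d-1}$, the growth exists a.s.
* (ii) A.s. (lower growth) $>$ (upper growth)$^{1/2}$. The exponent $1/2$ is optimal, even for fixed $d$.
* (iii) For every $1<\alpha<\sqrt{d-1}$ there is such a tree with upper growth exactly $\alpha$ and lower growth exactly $e^{\Phi(\log\alpha)}<\alpha$, a.s. So the bound of Theorem 3.2 is attained for every such $\alpha$, and $\sqrt{d-1}$ in (i) cannot be lowered.

*Proof of Corollary 3.3 from Theorems 3.1 and 3.2.* (i) $\Phi(A)=A$ for $A\ge D/2$, so on this event $b(T)\ge a(T)$.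

(iii) Put $A=\log\alpha\in(0,D/2)$ and $\kappa=A/(D-2A)$. Then $1+2\kappa=\frac D{D-2A}$ and $2+2\kappa=\frac{2(D-A)}{D-2A}$, so
$$\frac{\kappa D}{1+2\kappa}=A,\qquad B=\frac{\kappa D}{2+2\kappa}=\frac{AD}{2(D-A)}=\Phi(A).$$
For the tree of Theorem 3.1, $B\ge b(T)\ge\Phi(a(T))\ge\Phi(A)=B$. So equality holds throughout, and as $\Phi$ is strictly increasing, $a(T)=A$ and $b(T)=B=\Phi(A)<A$ a.s.

(ii) We have $a(T)>0$ a.s. by Lemma 6.1 below, so $b(T)\ge\Phi(a(T))>a(T)/2$. Optimality follows from (iii), because $\Phi(A)/A\to\frac12$ as $A\to0$. $\square$

## 4. Admissible graphs and one hub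

Fix $\kappa,A,B$ as in Theorem 3.1, and note $B<D/2$. For $\kappa'>0$ put $A_{\kappa'}=\frac{\kappa'D}{1+2\kappa'}$ and $B_{\kappa'}=\frac{\kappa'D}{2+2\kappa'}$. Both are increasing and continuous in $\kappa'$. We shall repeatedly replace a graph $\Gamma$ by a graph $\Gamma'$ as in Section 1, whose buildings are covers of $\Gamma$. The following class of graphs is preserved by this operation; condition (G) records slow growth in the long run.

**Definition 4.1.** A finite connected simple graph $\Gamma$ is *admissible* if its degrees lie in $[2,d]$, it has a vertex of degree $2$ and one of degree $\ge3$, and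

(G) for some $z>e^{-B}$, $\ \max_v\sum_nw_n(v)z^n<\infty$.

In (G) we may decrease $z$, so we take $e^{-B}<z<1$. Writing $z=e^{-B'}$ with $0<B'<B$, condition (G) gives $w_n(v)\le Ce^{B'n}$ for some $C$, hence $|B_{T_\Gamma}(\tilde v,N)|\le C(N+1)e^{B'N}$. Therefore
$$|B_{T_\Gamma}(\tilde v,N)|\le e^{BN}\quad\text{for all large }N\text{ and all }v.\tag{1}$$

*Admissible graphs exist.* In the theta graph of Example 2.4, an NB walk has at most $3$ choices for its first step, and then $2$ choices at each interior visit to a branch vertex. These visits are $\ell$ steps apart, so there are at most $n/\ell+1$ of them. Hence $w_n\le3\cdot2^{n/\ell+1}$, and (G) holds if $2^{1/\ell}<e^B$.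

**Lemma 4.2.** Let $\Gamma$ be admissible, $0<\kappa'<\kappa$, $\varepsilon>0$, $R\in\mathbb N$. There are an admissible $\Gamma'$, a set $V^*\subset V(\Gamma')$ with $|V^*|\ge(1-\varepsilon)|V(\Gamma')|$, a map $\pi:V^*\to V(\Gamma)$ and $n\ge R$ such that

* (i) for $o\in V^*$ the $R$-balls about $\tilde o$ in $T_{\Gamma'}$ and about $\widetilde{\pi(o)}$ in $T_\Gamma$ are isomorphic as rooted graphs;
* (ii) the image under $\pi$ of the uniform law on $V^*$ is within total variation $\varepsilon$ of the uniform law on $V(\Gamma)$;
* (iii) $|B_{T_{\Gamma'}}(\tilde o,n)|\ge e^{(A_{\kappa'}-\varepsilon)n}$ for all $o\in V^*$.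

*Proof.* **Step 1: buildings with large volume and small diameter.** We need a finite cover of $\Gamma$ with far more than $L$ vertices and diameter $o(L)$. A cyclic cover, obtained by taking $r$ copies and shifting one edge by one copy, does not work. It has $r|V(\Gamma)|$ vertices, so $r$ must be much larger than $L$; but moving from copy $0$ to copy $\lfloor r/2\rfloor$ takes at least $\lfloor r/2\rfloor$ steps, and the burst would be delayed beyond the scale $L$. Two independent shifts repair this.

Since $|E(\Gamma)|-|V(\Gamma)|=\frac12\sum_v(\deg v-2)>0$, a spanning tree $\tau$ of $\Gamma$ misses at least two edges $f_1,f_2$; orient them. Let $\hat\Gamma$ have vertex set $V(\Gamma)\times(\mathbb Z/r)^2$. An edge $uv\ne f_1,f_2$ lifts to the edges $(u,g)(v,g)$. The edge $f_i=(u\to v)$ lifts to the edges $(u,g)(v,g+\mathbf e_i)$, with $\mathbf e_1=(1,0)$ and $\mathbf e_2=(0,1)$. This is a covering of $\Gamma$, and it is simple because $\Gamma$ is. To go from any vertex to any other, use at most $2r$ lifts of $f_1,f_2$ and at most $2r+1$ walks inside copies of $\tau$, each of length at most $|V(\Gamma)|-1$. So $\hat\Gamma$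 is connected with diameter at most $(2r+1)|V(\Gamma)|$. It has $r^2|V(\Gamma)|$ vertices.

**Step 2: the graph $\Gamma'$.** We now choose the parameters of Section 1. Let $\beta\in\mathbb N$ be large, $L=\lceil\beta/\kappa'\rceil$ and $r=\lceil L^{2/3}\rceil$. Let $x_0\in V(\Gamma)$ have degree $2$, and $x=(x_0,0)\in\hat\Gamma$. Take the rooted tree of depth $\beta$ in which every non-leaf has $d-1$ children. Join each of its $M=(d-1)^\beta$ leaves $\ell$ by a path of length $L$ to the vertex $x_\ell:=x$ of its own copy $\hat\Gamma_\ell$. Let $\Sigma$ be the subgraph formed by the hub and the $M$ corridors, including the vertices $x_\ell$; it is a tree. The graph $\Gamma'$ is connected and simple. The root has degree $d-1\ge2$, the other non-leaves of the hub have degree $d$, the leaves and the inner vertices of corridors have degree $2$, and the $x_\ell$ have degree $3$. So degrees lie in $[2,d]$, and both degree $2$ and degree $\ge3$ occur.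

**Step 3: condition (G) for $\Gamma'$.** The purpose is to show that in the long run the hub costs two corridors per use. By admissibility of $\Gamma$ there is $z_0\in(e^{-B},1)$ with finite sums in (G). As $B_{\kappa'}<B$, we can choose
$$B''\in\big(\max(B_{\kappa'},-\log z_0),\,B\big),\qquad z=e^{-B''},\qquad F=\max_v\sum_nw_n(v)z^n<\infty,$$
where $w_n$ is computed in $\Gamma$. Since $\hat\Gamma$ covers $\Gamma$, computing in $\hat\Gamma$ gives the same $F$. Thus $F$ does not depend on $\beta$. Also $F\ge1$, from $n=0$. Give each walk the weight $z^{\text{length}}$.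

An NB walk in $\Gamma'$ decomposes into maximal segments with edges in $\Sigma$ and maximal segments with edges in buildings, and the two kinds alternate. Every $\Sigma$-segment is an NB walk in a tree, hence a geodesic. If it is neither first nor last, it goes from some $x_\ell$ to some $x_{\ell'}$, and $\ell'\ne\ell$. Call this a *crossing*. From $x_\ell$ there are at most $(d-1)^i$ vertices $x_{\ell'}$ at distance $2L+2i$, for $1\le i\le\beta$, and no others. So the total weight of crossings from $x_\ell$ is at most
$$\chi=\sum_{i=1}^\beta(d-1)^iz^{2L+2i}\le\beta(d-1)^\beta z^{2(L+\beta)},$$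
because $(d-1)z^2=e^{D-2B''}>1$ (recall $B''<B<D/2$), so that the last term is the largest. Now $L\ge\beta/\kappa'$ means $\beta\le\kappa'L$, which is equivalent to $\beta(1+\kappa')\le\kappa'(L+\beta)$, that is, to $\beta D\le2(L+\beta)B_{\kappa'}$. Hence
$$\chi\le\beta\,e^{-2(L+\beta)(B''-B_{\kappa'})}\longrightarrow0\qquad(\beta\to\infty).$$

Let $S_\Sigma\in[1,\infty)$ be the maximum over $v\in\Sigma$ of the total weight of geodesics of $\Sigma$ from $v$, the trivial one included; it is finite because $\Sigma$ is finite. Every NB walk in $\Gamma'$ can be written as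
$$\sigma\;\gamma_0\;c_1\;\gamma_1\;c_2\cdots c_m\;\gamma_m\;\sigma',$$
where $\sigma,\sigma'$ are the first and last $\Sigma$-segments (possibly trivial), the $c_i$ are crossings and the $\gamma_i$ are walks in buildings; a walk lying in $\Sigma$ is written with $m=0$ and $\gamma_0,\sigma'$ trivial. Given the preceding pieces, the starting vertex of the next piece is known. From it, the choices for $\sigma$ or $\sigma'$ have total weight at most $S_\Sigma$, those for a $\gamma_i$ at most $F$, and those for a crossing at most $\chi$. Therefore, for every $v$,
$$\sum_nw_n^{\Gamma'}(v)z^n\le S_\Sigma^2\,F\sum_{m\ge0}(\chi F)^m<\infty$$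
as soon as $\chi F\le\frac12$, which holds for $\beta$ large. Since $z>e^{-B}$, the graph $\Gamma'$ is admissible.

**Step 4: parts (i) and (ii).** Here we check that a typical vertex of $\Gamma'$ does not notice the hub within distance $R$. Let $V^*$ be the set of vertices of $\bigcup_\ell\hat\Gamma_\ell$ at distance $\ge R$ from their $x_\ell$, and let $\pi$ be the covering projection. A walk of length $\le R$ from $o\in V^*$ can meet $x_\ell$ only at its last step, so it uses only edges of $\hat\Gamma_\ell$. NB walks from $o$ in $\hat\Gamma_\ell$ correspond to NB walks from $\pi(o)$ in $\Gamma$. This gives (i).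

The hub has fewer than $2M$ vertices and the corridors have $M(L-1)$ inner vertices, so at most $M(L+1)$ vertices lie outside the buildings. In each building at most $d^{R+1}$ vertices are at distance $<R$ from $x_\ell$. The buildings have at least $Mr^2\ge ML^{4/3}$ vertices altogether. So the proportion of vertices outside $V^*$ is at most $(L+1+d^{R+1})/L^{4/3}\to0$, and $|V^*|\ge(1-\varepsilon)|V(\Gamma')|$ for $\beta$ large. The uniform law on $\bigcup_\ell\hat\Gamma_\ell$ projects exactly to the uniform law on $V(\Gamma)$, and it differs from the uniform law on $V^*$ by at most $\varepsilon$ in total variation. This gives (ii).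

**Step 5: part (iii), the burst.** From $o\in\hat\Gamma_\ell$ follow a geodesic of $\hat\Gamma_\ell$ to $x_\ell$, then the corridor to $\ell$, then go up to the root and down to any leaf $\ell'$ below another child of the root. These are at least $(d-1)^\beta-(d-1)^{\beta-1}\ge\frac12(d-1)^\beta$ distinct NB walks, of length at most $n:=L+2\beta+(2r+1)|V(\Gamma)|$. As $\beta\to\infty$, $r=o(L)$, so $n=L+2\beta+o(L)$ and
$$\frac1n\log\big(\tfrac12(d-1)^\beta\big)\longrightarrow\frac{D}{1/\kappa'+2}=\frac{\kappa'D}{1+2\kappa'}=A_{\kappa'}.$$
So (iii) and $n\ge R$ hold for $\beta$ large. $\square$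

## 5. Infinitely many scales: proof of Theorem 3.1

**Step 1: the sequence.** The scales must be arranged so that each burst, and each moment of slow growth, survives all later replacements. Let $\kappa_i\uparrow\kappa$ strictly, $\varepsilon_i=4^{-i}$, let $\Gamma_0$ be admissible, and $R_0=N_0=1$. Given $\Gamma_{i-1}$ and $N_{i-1}$, put $R_i=\max(N_{i-1},R_{i-1}+1)$ and apply Lemma 4.2 to $\Gamma_{i-1}$ with $(\kappa_i,\varepsilon_i,R_i)$, to get an admissible $\Gamma_i$ and $n_i\ge R_i$. By (1) choose $N_i\ge n_i$ with $|B_{T_{\Gamma_i}}(\tilde v,N_i)|\le e^{BN_i}$ for all $v$. Thus $n_i\le N_i\le R_{i+1}$, and $R_i,n_i,N_i\to\infty$.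

**Step 2: the limit.** Let $\nu_i$ be the law of $(T_{\Gamma_i},\tilde o)$ with $o$ uniform on $V(\Gamma_i)$; it is unimodular by Lemma 2.3. Let $\rho\le R_i$. Replacing the uniform root of $\Gamma_i$ by a uniform root of $V^*$ costs at most $\varepsilon_i$ in total variation. By (i) the ball of radius $\rho$ is then that about $\pi(o)$, and by (ii) the law of $\pi(o)$ is within $\varepsilon_i$ of uniform. So the laws of $B(o,\rho)$ under $\nu_i$ and $\nu_{i-1}$ differ by at most $2\varepsilon_i$ whenever $\rho\le R_i$. Hence the ball laws converge, and Lemma 2.6 gives a unimodular limit law $\nu$ of a random rooted tree $(T,o)$. For $\rho\le R_{i+1}$, the laws of $B(o,\rho)$ under $\nu$ and $\nu_i$ differ by at most $\delta_i:=2\sum_{j>i}\varepsilon_j$. All degrees of $T$ are in $[2,d]$, so there are no leaves.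

**Step 3: oscillation.** Since $n_i\le N_i\le R_{i+1}$, the ball sizes at radii $n_i$ and $N_i$ can be read off from $\nu_i$ up to the error $\delta_i$:
$$\nu\big(|B(o,n_i)|<e^{(A_{\kappa_i}-\varepsilon_i)n_i}\big)\le\varepsilon_i+\delta_i,\qquad\nu\big(|B(o,N_i)|>e^{BN_i}\big)\le\delta_i.$$
Both bounds are summable. By Borel–Cantelli, a.s. $|B(o,n_i)|\ge e^{(A_{\kappa_i}-\varepsilon_i)n_i}$ and $|B(o,N_i)|\le e^{BN_i}$ for all large $i$. As $A_{\kappa_i}-\varepsilon_i\to A$, we get $a(T)\ge A>B\ge b(T)$ a.s.

**Step 4: ends.** Since $a(T)>0$, the spheres are unbounded, and a leafless tree with unbounded spheres has infinitely many ends (Section 2). This proves Theorem 3.1. $\blacksquare$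

## 6. Directed edges and exponential growth of cones

The rest of the notes proves Theorem 3.2. From now on $(T,o)$ is as in that theorem. It is convenient to transport mass between directed edges.

A directed edge $e$ has tail $e^-$, head $e^+$ and reversal $\iota e$. Write $e'\in S_k(e)$ if there are directed edges $e=e_0,e_1,\dots,e_k=e'$ with $e_{i+1}^-=e_i^+$ and $e_{i+1}\ne\iota e_i$; this is the NB path from $e$ to $e'$, unique because $T$ is a tree. Put $s_k(e)=|S_k(e)|$. Then

* $e'\in S_k(e)\iff\iota e\in S_k(\iota e')$;
* $1\le s_k(e)\le(d-1)^k$, and $s_k(e)$ is nondecreasing in $k$, since there are no leaves;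
* $|S(o,n+1)|=\sum_{e^-=o}s_n(e)$.

Let $X$ be the space of isomorphism classes of pairs $(T,e)$, and define a measure $\mu$ on $X$ by $\int g\,d\mu=\mathbb E\sum_{e^-=o}g(T,e)$. Then $\mu(X)=\mathbb E\deg o\le d$. Applying the MTP to $(x,y)\mapsto\sum_{e^-=x,\,e'^-=y}f(T,e,e')$ gives, for every nonnegative measurable isomorphism-invariant $f$,
$$\int\sum_{e'}f(e,e')\,d\mu(e)=\int\sum_{e'}f(e',e)\,d\mu(e).\tag{2}$$
An *invariant set of edges* is a measurable subset of $X$, identified with the corresponding set of edges in each $T$. If $\mu(Z)=0$, then (2) with $f(e,e')=1_Z(e')$ shows that a.s. no edge of $T$ lies in $Z$. So a property that holds for $\mu$-a.e. edge holds a.s. for all edges.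

**Lemma 6.1.** A.s. for every directed edge $e$ of $T$, $\liminf_k\frac1k\log s_k(e)>0$. In particular $a(T)\ge b(T)>0$ a.s.

*Proof.* **Step 1: no isolated ends.** The only obstruction to growth will be a cone that is a bare ray, and we exclude it first. Call $e$ *terminal* if all heads of edges in $\bigcup_{k\ge0}S_k(e)$ have degree $2$. Let $e$ be terminal. Since $T$ has infinitely many ends, it is not a bi-infinite line; as it has no leaves, going backwards from $e$ (starting with $e^-$) one meets a first vertex $w$ of degree $\ge3$. Let every vertex other than $w$ on the ray issuing from $w$ through $e$ send mass $1$ to $w$. A vertex $v$ on such a ray, other than its start, has degree $2$. In one direction from $v$ all vertices have degree $2$ forever; in the other direction $w$ is the first vertex of degree $\ge3$. So $w$ is determined by $v$, and $v$ sends at most $1$. Each such $w$ receives $\infty$. By the MTP, $\mathbb P(o\text{ is such a }w)=0$, hence a.s. no such $w$ exists, and a.s. there are no terminal edges.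

**Step 2: a stationary walk.** Consider the NB random walk $e_0,e_1,\dots$ where $e_{i+1}$ is uniform in $S_1(e_i)$; it is a Markov chain on $X$. It preserves $\mu$: an edge $e'$ has $\deg(e'^-)-1$ predecessors, and each of them steps to $e'$ with probability $1/(\deg(e'^-)-1)$, so (2) gives $\int\mathbb E_e[g(e_1)]\,d\mu=\int g\,d\mu$. Let $f(e)=\log(\deg(e^+)-1)=\log s_1(e)\in[0,D]$. A given path $e_0,\dots,e_k$ has probability $\prod_{i<k}e^{-f(e_i)}$, so
$$s_k(e)=\mathbb E_e\prod_{i<k}e^{f(e_i)},\qquad\text{and by Jensen}\qquad\tfrac1k\log s_k(e)\ge\mathbb E_e\Big[\tfrac1k\sum_{i<k}f(e_i)\Big].$$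
By Birkhoff's theorem the averages converge a.e. to a shift-invariant $f^*\ge0$, and by bounded convergence the right side tends to $\mathbb E_e[f^*]$ for a.e. $e$.

**Step 3: positivity.** The event $J=\{f^*=0\}$ is shift-invariant, so $\int_Jf(e_i)=\int_Jf^*=0$ for each $i$. Hence a.e. on $J$ we have $f(e_i)=0$ for all $i$. So for a.e. $e$ with $\mathbb E_e[f^*]=0$, the walk from $e$ a.s. meets only heads of degree $2$. Every finite NB path from $e$ has positive probability, so $e$ is terminal. By Step 1, $\mathbb E_e[f^*]>0$ for a.e. $e$. The property holds a.e., hence for all edges a.s. Finally $|B(o,n+1)|\ge s_n(e)$ for $e^-=o$ gives $b(T)>0$. $\square$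

## 7. Turning around at the far end, and why it overcounts

How could one bound $b(T)$ from below? Suppose that many edges $e$ have $s_n(e)\approx e^{An}$, with $A=a(T)$. Call them good. Pairs $(e,y)$ with $e$ good and $y\in S_n(e)$ are counted in two ways by (2); so some $y$ have about $e^{An}$ good edges $e_1$ with $y\in S_n(e_1)$. This suggests the following procedure.

Start at a good edge, walk $n$ steps to a $y$, walk back along the path of another good $e_1$ that leads to $y$, so as to arrive at $\iota e_1$. Then step to a nearby good edge $e_1''$ pointing away from $e_1$, and repeat. One round has about $e^{An}$ choices of $y$ and $e^{An}$ choices of $e_1$, and takes about $2n$ steps. If different choices led to different places, we would get $b(T)\ge A$, and the growth would always exist. By Theorem 3.1 this is false, so the count must break down somewhere.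

The hub shows where. Look at one lift of the tree $\Sigma$, let the good edges be the $M=(d-1)^\beta$ first corridor edges pointing from the buildings towards the hub, and take $n\approx L+2\beta$. Follow a path through the top of the hub. Up to constant factors:

* in the corridor, one good edge leads to the current edge;
* after climbing $i$ steps in the hub, $(d-1)^i$ good edges lead to it;
* during the descent this number stays at about $(d-1)^\beta$, while after $i$ descending steps only $(d-1)^{\beta-i}$ leaves remain ahead.

If we turn around at $y$ near a leaf, every good $e_1$ whose path also crossed the top of the hub joined our path at the top or earlier. So walking back from $y$ means retracing our own descent. The choice of $y$ is erased: there are $(d-1)^{2\beta}$ choices of $(y,e_1)$, but only $(d-1)^\beta$ possible $e_1$, at distance $2(L+\beta)$. The honest rate is $\frac{\beta D}{2(L+\beta)}$, which is $\Phi(A)$ for $A=\frac{\beta D}{L+2\beta}$.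

What went wrong is that the turning point lay beyond the place where incoming paths merge. The cure is to turn around right after the *last stretch on which the number of incoming good edges increases substantially*. There, most incoming paths $e_1\to v$ separate from our own path within a short stretch before $v$, so almost nothing of the walk is erased. The price is that growth beyond $v$ is lost. Two facts limit the price: the growth beyond $v$ is at most $e^{An}$, and at most $(d-1)$ to the power of the remaining distance. The minimum of these two bounds produces the function $\Phi$.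

Two further problems must be handled: after arriving at $\iota e_1$ there must be a good edge pointing outwards nearby, and at every round the choices must remain plentiful. They are settled in Steps 5 and 6 below.

## 8. Proof of Theorem 3.2

**Step 1: parameters and conditioning.** We reduce to a situation where $a(T)$ is almost constant. Suppose $\mathbb P(b<\Phi(a))>0$. As $0<a\le D$ a.s. (Lemma 6.1), there are $a_0,\xi>0$ with $\mathbb P(a>a_0,\ b<\Phi(a)-\xi)>0$. For a large integer $q$ put
$$\varepsilon=\eta=q^{-2},\qquad h=10\varepsilon+4\eta D,\qquad\theta_0=11\varepsilon+qh+\eta D+D/q .$$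
Since $qh=(10+4D)/q$, we have $\theta_0\to0$ as $q\to\infty$. Choose $q$, depending only on $a_0,\xi,d$, such that

* $3\varepsilon+qh<a_0$;
* $|\Phi(s)-\Phi(t)|\le\xi/3$ for $s,t\in[a_0,D]$ with $|s-t|\le\varepsilon$;
* $\eta\le\frac1{16}$, $\ \theta_0\le a_0/8$, $\ 2(2\eta D+\theta_0)\le\xi/6$.

Covering $(a_0,D]$ by finitely many short intervals, choose $A\in[a_0,D]$ such that the invariant event $\{a>a_0,\ |a-A|<\varepsilon/2,\ b<\Phi(a)-\xi\}$ has positive probability, and condition on it. From now on $(T,o)$ is unimodular and a.s.
$$|a-A|<\varepsilon/2,\qquad b<\Phi(A)+\tfrac\xi3-\xi=\Phi(A)-\tfrac23\xi .$$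
We shall show $b\ge\Phi(A)-\xi/3$ with positive probability, a contradiction. All of Section 6 applies to the conditioned tree.

**Step 2: good edges.** We look for a scale $n$ at which edges with $s_n(e)\approx e^{An}$ are not too rare. For $n\in q\mathbb N$ put $k=\lfloor\eta n\rfloor$ and
$$E=E_n=\{e:\ e^{(A-\varepsilon)n}\le s_n(e)\le e^{(A+\varepsilon)n},\ \ s_k(\iota e)\ge n^4\}.$$
*Claim: $\mu(E_n)\ge n^{-2}$ for infinitely many $n\in q\mathbb N$.* Since $a>A-\varepsilon/2$, a.s. there are infinitely many $n_0$ with $|B(o,n_0)|\ge e^{(A-\varepsilon/2)n_0}$. Spheres are nondecreasing in size, so $|S(o,n_0)|\ge|B(o,n_0)|/(n_0+1)$. Hence some $e$ with $e^-=o$ has $s_{n_0-1}(e)\ge e^{(A-\varepsilon/2)n_0}/(d(n_0+1))$. Put $n=q\lceil n_0/q\rceil$, so $n_0\le n\le n_0+q$. If $n_0$ is large, then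
$$s_n(e)\ge s_{n_0-1}(e)\ge\frac{e^{(A-\varepsilon/2)n_0}}{d(n_0+1)}\ge e^{(A-\varepsilon)n}.$$
Since $a<A+\varepsilon/2$, for all large $n$ and all $e$ with $e^-=o$ we have $s_n(e)\le|B(o,n+1)|\le e^{(A+\varepsilon)n}$. By Lemma 6.1, $s_k(\iota e)\ge n^4$ for all large $n$. So a.s., for infinitely many $n\in q\mathbb N$, some edge with tail $o$ lies in $E_n$. The probability of this for a given $n$ is at most $\mu(E_n)$, so $\sum_n\mu(E_n)=\infty$ by Borel–Cantelli. The claim follows.

Fix such an $n$, as large as needed depending on $a_0,\xi,q,A,d$. Put $p=n/q$. Below, $C$ denotes a constant depending only on $q,d$.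

**Step 3: types, and the turning index.** We cut paths of length $n$ into $q$ stretches of length $p$ and record how the number of incoming good edges and the outgoing growth change along the path. For $v\in X$ and $0\le i\le q$ let
$$U(v,i)=\#\{e\in E:v\in S_{ip}(e)\}\le s_{ip}(\iota v)\le(d-1)^n .$$
For $e\in E$ and $y\in S_n(e)$, with NB path $e=v_0,\dots,v_n=y$, the *type* of $(e,y)$ is the list of integers
$$\Big\lfloor\frac{\log U(v_{ip},i)}{\varepsilon n}\Big\rfloor,\quad\Big\lfloor\frac{\log s_{n-ip}(v_{ip})}{\varepsilon n}\Big\rfloor,\qquad0\le i\le q.$$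
Both numbers inside the logarithms are between $1$ and $(d-1)^n$, so there are at most $C$ types. (In the hub, the first list stays at $0$ along the corridor, rises during the climb and is then constant.)

For $e\in E$ let $\tau(e)$ be the most frequent type among $y\in S_n(e)$, ties broken lexicographically; at least $s_n(e)/C$ of the $y$ have it. Choose $\tau$ such that $F=\{e\in E:\tau(e)=\tau\}$ satisfies $\mu(F)\ge\mu(E)/C$. Pairs of type $\tau$ satisfy, for certain $u_i,\sigma_i\ge1$ depending only on $\tau$,
$$u_i\le U(v_{ip},i)<u_ie^{\varepsilon n},\qquad\sigma_i\le s_{n-ip}(v_{ip})<\sigma_ie^{\varepsilon n}.$$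
Here $u_0=1$, since $U(e,0)=1$ for $e\in E$.

Count pairs $(e,y)$ of type $\tau$ with $e\in F$ by (2). Seen from $e$, their mass is at least $\mu(F)e^{(A-\varepsilon)n}/C$. Seen from $y$, each $y$ that occurs has $U(y,q)<u_qe^{\varepsilon n}$ partners at most, so the mass is at most $d\,u_qe^{\varepsilon n}$. As $\mu(F)\ge n^{-2}/C$, we get $u_q\ge e^{(A-3\varepsilon)n}$ for $n$ large.

If $u_{i-1}>u_ie^{-hn}$ for all $1\le i\le q$, then $1=u_0>u_qe^{-qhn}\ge e^{(A-3\varepsilon-qh)n}>1$, a contradiction. So there is a largest index $i\ge1$ with
$$u_{i-1}\le u_ie^{-hn}.\tag{3}$$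
Put $j=ip$ and $x=j/n\in(0,1]$. This $j$ is the turning index: the stretch before it is the last one with a substantial increase. For the indices after $i$ the opposite of (3) holds, so $u_i\ge u_qe^{-qhn}$. Moreover $\sigma_i\le s_{n-j}(v_j)\le s_n(e)$ for pairs of type $\tau$. Hence
$$u_i\ge e^{(A-3\varepsilon-qh)n},\qquad\sigma_i\le\min\{e^{(A+\varepsilon)n},(d-1)^{n-j}\}.\tag{4}$$

**Step 4: turning points and their number.** We collect the edges at which we may turn. Let
$$V=\{v:\ u_i\le U(v,i)<u_ie^{\varepsilon n},\ \ \sigma_i\le s_{n-j}(v)<\sigma_ie^{\varepsilon n}\}.$$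
For $e\in F$ let $V(e)$ be the set of $v\in V\cap S_j(e)$ such that the edge $g$ at index $(i-1)p$ of the path from $e$ to $v$ has $U(g,i-1)<u_{i-1}e^{\varepsilon n}$. If $(e,y)$ has type $\tau$, then $v_j\in V(e)$, and each $v\in V(e)$ arises in this way from at most $s_{n-j}(v)<\sigma_ie^{\varepsilon n}$ edges $y$. Since at least $e^{(A-\varepsilon)n}/C$ edges $y$ give type $\tau$, for $n$ large
$$|V(e)|\ge G_-:=e^{(A-3\varepsilon)n}/\sigma_i\ \ (e\in F),\qquad|V\cap S_j(e)|\le G_+:=e^{(A+\varepsilon)n}/\sigma_i\ \ (e\in E).\tag{5}$$
The second bound holds because $\sum_{v\in S_j(e)}s_{n-j}(v)=s_n(e)\le e^{(A+\varepsilon)n}$. By (2) and (5),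
$$\mu(V)u_i\le\int_VU(v,i)\,d\mu(v)=\int_E|V\cap S_j(e)|\,d\mu(e)\le G_+\mu(E).\tag{6}$$
The middle terms are at least $\mu(F)G_->0$, so $\mu(V)>0$.

**Step 5: good edges pointing away from each other.** After walking back we arrive at $\iota e_1$ and need a good edge ahead of us, close by. For $e,e''\in F$ write $e\,O\,e''$ if $e''\in S_t(\iota e)$ for some $1\le t\le2k$. This relation is symmetric, since $e''\in S_t(\iota e)\iff e\in S_t(\iota e'')$. Let $F_{out}$ be the set of $e\in F$ with at least one $O$-neighbour. We show that $F_{out}$ is not much smaller than $F$.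

Consider the pairs $(e,f)$ with $e\in F$ and $f\in S_k(\iota e)$, and let $N_f=|F\cap S_k(\iota f)|$ be the number of $e\in F$ paired with $f$. The total mass of pairs is $\int_Fs_k(\iota e)\,d\mu\ge\mu(F)n^4\ge n^2/C$. By (2), the pairs with $N_f=1$ have mass at most $\mu(X)\le d$. So for $n$ large the pairs with $N_f\ge2$ have mass at least $\frac12\mu(F)n^4$.

For such a pair there is $e_2\in F\cap S_k(\iota f)$ with $e_2\ne e$. The NB paths $\iota f=c_0,\dots,c_k=e$ and $\iota f=c_0',\dots,c_k'=e_2$ coincide up to some index $m<k$ and then separate. The sequence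
$$\iota e=\iota c_k,\ \dots,\ \iota c_{m+1},\ c'_{m+1},\ \dots,\ c'_k=e_2$$
is an NB path, because $c'_{m+1}\ne c_{m+1}$, and it has $2(k-m)-1$ steps. So $e\,O\,e_2$ and $e\in F_{out}$. Each $e$ is in at most $(d-1)^k\le e^{\eta Dn}$ pairs. Hence
$$\mu(F_{out})\ge\tfrac12e^{-\eta Dn}\mu(F)\ge\tfrac1{2C}e^{-\eta Dn}\mu(E).\tag{7}$$

**Step 6: a core in which every turning point has many links.** We need a set of turning points that the procedure never leaves and in which choices are always plentiful. A *link* is a quadruple $(v,e,e'',v'')$ with $e,e''\in F$, $e\,O\,e''$, $v\in V(e)$, $v''\in V(e'')$. It encodes: walk back from $v$ to $e$, cross over to $e''$, walk out to $v''$. The set of links is symmetric under $(v,e,e'',v'')\mapsto(v'',e'',e,v)$. For an invariant set $W\subset V$ and $v\in W$ let $\deg_W(v)$ be the number of links $(v,e,e'',v'')$ with $v''\in W$; for fixed $n$ these numbers are bounded. Counting links from $e$ instead of $v$ by (2), and using (5),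
$$\int_V\deg_V\,d\mu\ge\mu(F_{out})G_-^2=:\Delta\,\mu(V).$$
By (6), (7) and the definitions of $G_\pm$,
$$\Delta\ge\mu(F_{out})\frac{G_-^2u_i}{G_+\mu(E)}\ge\frac1{2C}\,\frac{u_i}{\sigma_i}\,e^{(A-7\varepsilon-\eta D)n}.\tag{8}$$

Let $V_0=V$, $V_{m+1}=\{v\in V_m:\deg_{V_m}(v)\ge\Delta/4\}$ and $V_\infty=\bigcap_mV_m$. Passing from $V_m$ to $V_{m+1}$ removes the links with an end in $V_m\setminus V_{m+1}$. Those whose first end lies there have mass at most $\frac\Delta4\mu(V_m\setminus V_{m+1})$, and by symmetry and (2) the same bound holds for the second end. In total at most $\frac\Delta2\mu(V)$ is removed. Since $\deg_{V_m}(v)$ decreases to $\deg_{V_\infty}(v)$ for $v\in V_\infty$ and is bounded,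
$$\int_{V_\infty}\deg_{V_\infty}\,d\mu\ge\tfrac\Delta2\mu(V)>0 .$$
So $\mu(V_\infty)>0$. Moreover, for $v\in V_\infty$ we have $\deg_{V_m}(v)\ge\Delta/4$ for every $m$, hence $\deg_{V_\infty}(v)\ge\Delta/4$.

**Step 7: one round, and the bad links.** Let $T$ contain an edge of $V_\infty$; this has probability at least $\mu(V_\infty)/d>0$. Then there is a link with both ends in $V_\infty$, and we take from it a pair $(e_0'',v_0'')$ with $v_0''\in V_\infty\cap V(e_0'')$.

Given any pair $(e'',v'')$ with $v''\in V_\infty\cap V(e'')$, consider the links $(v'',e_1,e_1'',v_1'')$ with $v_1''\in V_\infty$; there are at least $\Delta/4$. Let $e''=c_0,\dots,c_j=v''$ and $e_1=c_0',\dots,c_j'=v''$ be the NB paths, and $g=c_{(i-1)p}$. Call the link *bad* if $c'_{(i-1)p}=g$, that is, if the return path follows our own path for at least a whole stretch. We show that most links are not bad; this is where the jump (3) is used.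

Since $v''\in V(e'')$, the number of $e_1$ in bad links is at most $U(g,i-1)<u_{i-1}e^{\varepsilon n}\le u_ie^{(\varepsilon-h)n}$. Each $e_1$ has at most $2k(d-1)^{2k}\le2k\,e^{2\eta Dn}$ $O$-neighbours $e_1''$, each with at most $G_+$ choices of $v_1''$. So the number of bad links is at most
$$2k\,\frac{u_i}{\sigma_i}\,e^{(A+2\varepsilon+2\eta D-h)n}\le\frac\Delta8$$
for $n$ large. Indeed, by (8) it suffices that $32Ck\le e^{(h-9\varepsilon-3\eta D)n}$, and $h-9\varepsilon-3\eta D=\varepsilon+\eta D>0$. Hence there are at least $\Delta/8$ non-bad choices $(e_1,e_1'',v_1'')$.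

For a non-bad choice let $l$ be the least index with $c_l=c_l'$. Once the two paths agree they agree up to $v''$, so $(i-1)p<l\le j$. The edges $c_{l-1}\ne c'_{l-1}$ have the same head, so
$$e''=c_0,\dots,c_{l-1},\ \iota c'_{l-1},\dots,\iota c'_0=\iota e_1$$
is an NB path, with $2l-1\le2j$ steps. It continues from $\iota e_1$ to $e_1''$ in between $1$ and $2k$ steps. Thus $e_1''\in S_m(e'')$ with $m\le2j+2k$. As $v_1''\in V_\infty\cap V(e_1'')$, the procedure can be repeated from $(e_1'',v_1'')$.

**Step 8: many rounds, with bounded multiplicity.** After $t$ repetitions from $(e_0'',v_0'')$, with non-bad choices only, there are at least $(\Delta/8)^t$ trajectories $(e_\lambda,e_\lambda'',v_\lambda'')_{1\le\lambda\le t}$. We bound how many have the same final edge $e_t''$. The NB path from $e_0''$ to $e_t''$ is then determined, and it passes successively through $\iota e_1,e_1'',\iota e_2,e_2'',\dots$. The successive gaps, with at most $2j\cdot2k$ possibilities per repetition, determine all $e_\lambda,e_\lambda''$. For $1\le\lambda<t$, the gap $2l-1$ between $e_\lambda''$ and $\iota e_{\lambda+1}$ determines the edge $c_{l-1}$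 at index $l-1$ of the path from $e_\lambda''$ to $v_\lambda''$, because this edge lies on the determined path. Then $v_\lambda''\in S_{j-l+1}(c_{l-1})$, and $j-l+1\le p$ since $l>(i-1)p$. This leaves at most $(d-1)^p$ possibilities for $v_\lambda''$. For $v_t''$ there are at most $(d-1)^j$ possibilities. So at least
$$(d-1)^{-j}\Big(\frac{\Delta}{32jk(d-1)^p}\Big)^t$$
different edges $e_t''$ are reached. They are directed away from $(e_0'')^-$, so they have different heads, and
$$|B((e_0'')^-,\,t(2j+2k)+1)|\ge(d-1)^{-j}\Big(\frac{\Delta}{32jk(d-1)^p}\Big)^t .$$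
Let $t\to\infty$ with $n$ fixed. Balls are increasing in the radius, so radii between two consecutive values of $t(2j+2k)+1$ do no harm, and
$$b(T)\ge\frac{\log\Delta-\log(32jk)-pD}{2j+2k},\tag{9}$$
which is trivial if the numerator is negative.

**Step 9: optimizing over the turning point.** It remains to insert the bounds. Put
$$N(x)=2A-\min\{A,(1-x)D\},\qquad\theta=\theta_0+\omega_n,\qquad\omega_n=\frac{\log(2C)+\log(32n^2)}{n}.$$
By (8) and (4), and since $pD=(D/q)n$ and $jk\le n^2$,
$$\log\Delta-\log(32jk)-pD\ge n\big(N(x)-11\varepsilon-qh-\eta D-D/q-\omega_n\big)=n\,(N(x)-\theta).$$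
(The $11\varepsilon$ is $7\varepsilon$ from (8), $3\varepsilon$ from $u_i$ and $\varepsilon$ from $\sigma_i$.) For $n$ large $\omega_n\le\min(a_0/8,\xi/12)$, so by the choice of $q$
$$\theta\le a_0/4\le A/4,\qquad2(2\eta D+\theta)\le\xi/3 .$$
Since $N(x)\ge A$, the quantity $N(x)-\theta$ is positive, and $2j+2k\le(2x+2\eta)n$. So (9) gives
$$b(T)\ge\frac{N(x)-\theta}{2x+2\eta}.\tag{10}$$

*Elementary claim: $N(x)\ge2x\,\Phi(A)$ for $0<x\le1$.* If $x\le1-A/D$, then $A<D$, $N(x)=A$ and
$$\frac{N(x)}{2x}\ge\frac{A}{2(1-A/D)}=\frac{AD}{2(D-A)}.$$
This equals $\Phi(A)$ if $A\le D/2$, and it is at least $A=\Phi(A)$ if $A\ge D/2$, because then $D\ge2(D-A)$. If $x\ge1-A/D$, then $N(x)=2A-(1-x)D$ and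
$$\frac{N(x)}{2x}=\frac D2+\frac{2A-D}{2x}.$$
If $A\ge D/2$ this is nonincreasing in $x$, so it is at least its value at $x=1$, which is $A=\Phi(A)$. If $A\le D/2$ it is nondecreasing, so it is at least its value at $x=1-A/D$, which is $\frac{AD}{2(D-A)}=\Phi(A)$. The worst turning point $x=1-A/D$ in the case $A<D/2$ is the top of the hub: with $A=\frac{\beta D}{L+2\beta}$ it is $x=\frac{L+\beta}{L+2\beta}$.

*Conclusion.* If $2x\le\frac12$, then $2x+2\eta\le\frac58$ and (10) gives $b(T)\ge\frac{3A/4}{5/8}=\frac65A>A\ge\Phi(A)$. If $2x\ge\frac12$, the claim gives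
$$b(T)\ge\frac{2x\Phi(A)-\theta}{2x+2\eta}=\Phi(A)-\frac{2\eta\Phi(A)+\theta}{2x+2\eta}\ge\Phi(A)-2(2\eta D+\theta)\ge\Phi(A)-\frac\xi3 .$$
In both cases $b(T)\ge\Phi(A)-\xi/3$ whenever $T$ contains an edge of $V_\infty$, which happens with positive probability. This contradicts $b<\Phi(A)-\frac23\xi$ a.s., and Theorem 3.2 is proved. $\blacksquare$
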